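\title{Compactness of spaces of projective hypersurfaces\\ in the inner Wasserstein distances}

\begin{abstract}
A homogeneous polynomial of degree $d$ in $n+1$ complex variables defines a probability measure on $\mathbb{CP}^n$, the normalized volume of its zero set. Measuring lengths of curves of polynomials by the $q$-Wasserstein distance of these measures gives an inner distance $W_q^{\mathrm{in}}$ on the projective space $P_{n,d}$ of polynomials. We prove that $(P_{n,d},W_q^{\mathrm{in}})$ is compact for every $q\in[1,\infty)$ and all $n\ge1$, $d\ge2$. This answers a question of Parusi\'nski and Rainer; in particular the answer is positive for $q=2$. Quantitatively, $W_q^{\mathrm{in}}\le C\,\mathrm d_{\mathrm{FS}}^{1/(dq)}$ with $C$ depending only on $n$ and $d$. The main point is that the normal speed of a moving hypersurface at a point is at most the speed of any curve of points through it that stays on the hypersurface. Applied to a semialgebraic choice of points of maximal normal speed, this bounds uniformly the length of every segment of polynomials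 that is not contained in the discriminant. A supplement treats $q=\infty$.
\end{abstract}


\section{The question and the results}

\subsection{The inner Wasserstein distance}
Let $n\ge1$ and $d\ge2$ be integers, let $V=\mathbb C[z_0,\dots,z_n]_{(d)}$ be the space of homogeneous polynomials of degree $d$, and let
\[
P_{n,d}=\mathbb P(V)\cong\mathbb{CP}^N,\qquad N=\binom{n+d}{d}-1 .
\]
We write $\mathrm d_{\mathrm{FS}}$ for the Fubini--Study distance on $P_{n,d}$. Let $P\in P_{n,d}$ have the zero set $Z_P=\bigcup_iZ_i\subset\mathbb{CP}^n$, with irreducible components $Z_i$ of multiplicities $m_i$, so that $\sum_im_i\deg Z_i=d$. The probability measure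
\[
\mu_P=\frac1{d\,\mathrm{vol}(\mathbb{CP}^{n-1})}\sum_im_i\,\mathcal H^{2n-2}\llcorner Z_i
\]
on $\mathbb{CP}^n$ records where the hypersurface is; for $n=1$ it is $\frac1d\sum\delta_z$, the sum over the roots with multiplicity. Here $\mathcal H^{2n-2}$ is the Hausdorff measure of the Fubini--Study metric.

For $1\le q<\infty$ the Wasserstein distance of Borel probability measures $\mu,\nu$ on $\mathbb{CP}^n$ is
\[
W_q(\mu,\nu)=\inf_\pi\Big(\int \mathrm d(x,y)^q\,d\pi(x,y)\Big)^{1/q},
\]
where $\pi$ runs over the couplings of $\mu$ and $\nu$ (the measures on $\mathbb{CP}^n\times\mathbb{CP}^n$ with marginals $\mu$, $\nu$) and $\mathrm d$ is the Fubini--Study distance on $\mathbb{CP}^n$. A curve $\gamma:[0,1]\to P_{n,d}$ is \emph{$q$-absolutely continuous} if there is $g\in L^q([0,1])$ with $W_q(\mu_{\gamma(s)},\mu_{\gamma(t)})\le\int_s^tg(r)\,dr$ for all $0\le s\le t\le1$. Then the metric derivative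
\[
|\dot\mu_{\gamma(t)}|=\lim_{h\to0}\frac{W_q(\mu_{\gamma(t+h)},\mu_{\gamma(t)})}{|h|}
\]
exists for almost every $t$. One sets $L_q(\gamma)=\int_0^1|\dot\mu_{\gamma(t)}|\,dt$ and
\[
W_q^{\mathrm{in}}(P_0,P_1)=\inf_\gamma L_q(\gamma),
\]
the infimum over all $q$-absolutely continuous curves $\gamma:[0,1]\to P_{n,d}$ from $P_0$ to $P_1$. So $W_q^{\mathrm{in}}$ measures how far the mass must travel if at all intermediate times it must be the normalized volume of a hypersurface of degree $d$. Clearly $W_q^{\mathrm{in}}(P_0,P_1)\ge W_q(\mu_{P_0},\mu_{P_1})$.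

Let $\Delta_{n,d}\subset P_{n,d}$ be the discriminant locus, the set of $P$ whose zero set is singular or non-reduced. The following facts are known.
\begin{enumerate}
\item[(i)] $(P_{n,d},W_q^{\mathrm{in}})$ is a complete, separable, geodesic metric space.
\item[(ii)] On $\{P:\mathrm d_{\mathrm{FS}}(P,\Delta_{n,d})\ge\epsilon\}$, for each $\epsilon>0$, the identity map is Lipschitz from $\mathrm d_{\mathrm{FS}}$ to $W_q^{\mathrm{in}}$; in particular this set is compact in the $W_q^{\mathrm{in}}$-topology.
\item[(iii)] There is $e(n)\in\mathbb N$ such that $(P_{n,d},W_q^{\mathrm{in}})$ is compact for $1\le q<\frac{e(n)d}{e(n)d-1}$. One may take $e(1)=1$.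
\end{enumerate}
The question, posed in \cite{PR}, is: \emph{for which $q\ge1$ is $(P_{n,d},W_q^{\mathrm{in}})$ compact? Is it always compact for $q=2$?}

The issue is what happens near $\Delta_{n,d}$. A hypersurface $\{P=0\}$ that moves with $P$ has normal velocity of size $|\dot P|/|\partial P|$, and this may blow up when $P$ approaches a polynomial whose gradient $\partial P$ vanishes somewhere on $\{P=0\}$. Two polynomials could a priori be close in $\mathbb{CP}^N$ while all paths between them are long.

For $n=1$ a direct argument suggests the answer.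

\begin{remark}\label{rem:n1}
For $n=1$ one has $W_q^{\mathrm{in}}(P_0,P_1)=W_q(\mu_{P_0},\mu_{P_1})$. Only the inequality $\le$ needs a proof. By Birkhoff's theorem on doubly stochastic matrices an optimal coupling of two uniform measures on $d$ atoms (counted with multiplicity) can be taken to be a bijection of the roots. Move each root to its partner along a minimizing geodesic with constant speed, the distances being $\delta_1,\dots,\delta_d$. If $\mu_s$ denotes the measure at time $s$, then $W_q(\mu_s,\mu_t)\le|s-t|\,(\frac1d\sum\delta_i^q)^{1/q}=|s-t|\,W_q(\mu_0,\mu_1)$, so this curve has length at most $W_q(\mu_0,\mu_1)$. Consequently $(P_{1,d},W_q^{\mathrm{in}})$ is a continuous image of the compact space $(\mathbb{CP}^1)^d$, hence compact, for every $q<\infty$.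
\end{remark}

For $n\ge2$ points of a hypersurface cannot be moved independently, because the intermediate sets must again be hypersurfaces of degree $d$. Nevertheless the answer is the same.

\begin{theorem}\label{thm:A}
There are constants $c,C>0$ depending only on $n$ and $d$ such that for all $q\in[1,\infty)$ and all $P_0,P_1\in P_{n,d}$
\[
c\,\mathrm d_{\mathrm{FS}}(P_0,P_1)\le W_1(\mu_{P_0},\mu_{P_1})\le W_q^{\mathrm{in}}(P_0,P_1)\le C\,\mathrm d_{\mathrm{FS}}(P_0,P_1)^{1/(dq)} .
\]
Hence $W_q^{\mathrm{in}}$ induces the usual topology of $\mathbb{CP}^N$, and $(P_{n,d},W_q^{\mathrm{in}})$ is compact for every $q\in[1,\infty)$, all $n\ge1$ and all $d\ge2$. In particular $(P_{n,d},W_2^{\mathrm{in}})$ is always compact.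

For $n=1$ the exponent $1/(dq)$ may be replaced by $1/d$. No exponent larger than $1/d$ is possible, for any $n,d,q$; so the exponent $1/d$ is optimal for $q=1$ (all $n$) and for $n=1$ (all $q$).
\end{theorem}

The exponent $1/(dq)$ degenerates as $q\to\infty$, but there is a H\"older bound uniform in $q$. Define $W_\infty^{\mathrm{in}}$ like $W_q^{\mathrm{in}}$, with curves $\gamma$ for which $t\mapsto\mu_{\gamma(t)}$ is Lipschitz for the distance $W_\infty(\mu,\nu)=\inf_\pi\operatorname{ess\,sup}_\pi\mathrm d(x,y)$.

\begin{theorem}\label{thm:B}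
There are $\alpha=\alpha(n,d)\in(0,1/d]$ and $C=C(n,d)$ such that $W_q^{\mathrm{in}}\le W_\infty^{\mathrm{in}}\le C\,\mathrm d_{\mathrm{FS}}^{\alpha}$ on $P_{n,d}$ for all $q\in[1,\infty]$. In particular $(P_{n,d},W_\infty^{\mathrm{in}})$ is compact.
\end{theorem}

Theorem~\ref{thm:B} is a supplement and is not used for Theorem~\ref{thm:A}. None of the facts (i)--(iii) is used in the proofs.

\subsection{The idea on two pencils}\label{subsec:idea}

\emph{Length, not energy.} Let $n=1$ and $P_t=z_1^d-tz_0^d$, $0\le t\le1$. The roots are $z_1/z_0=\zeta t^{1/d}$ with $\zeta^d=1$. In the radial coordinate $r=|z_1/z_0|$ the Fubini--Study line element is $dr/(1+r^2)$, so each root has speed $\frac{t^{1/d-1}}{d\,(1+t^{2/d})}$. For $t>0$ and small $h$ the radial bijection between the roots of $P_t$ and $P_{t+h}$ is optimal, so this speed is also the metric derivative, for every $q$. It lies in $L^q(0,1)$ exactly for $q<d/(d-1)$, the range in (iii) for $n=1$. Thus for $q\ge d/(d-1)$ this curve, \emph{as parametrized by $t$}, is not $q$-absolutely continuous. But its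 length is $\int_0^1dr/(1+r^2)=\pi/4$ for every $q$, and parametrized by arclength it is Lipschitz. What has to be bounded is an $L^1$-norm in time of the $L^q$-norm of the velocity.

\emph{A point of maximal speed.} Let $n=d=2$ and $P_t=z_1z_2-tz_0^2$, $0\le t\le1$. We look near the point $z_1=z_2=0$ in the chart $x=z_1/z_0$, $y=z_2/z_0$, with the Euclidean metric. The curve is $xy=t$, and it acquires a node at $t=0$. If a point $(x(t),y(t))$ moves so as to stay on it, then $y\dot x+x\dot y=1$, so by Cauchy--Schwarz
\[
|(\dot x,\dot y)|\ge\frac1{\sqrt{|x|^2+|y|^2}},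
\]
with equality if the velocity is normal to the curve. So $(|x|^2+|y|^2)^{-1/2}$ is the normal speed of the hypersurface at $(x,y)$, and it is also the least speed of any point that stays on the hypersurface. Since $|x|^2+|y|^2\ge2|xy|=2t$, the normal speed is maximal at $(\sqrt t,\sqrt t)$, with maximum $1/\sqrt{2t}$, and $\int_0^1dt/\sqrt{2t}=\sqrt2$.

That this integral is finite can be seen without computing it. The point $(\sqrt t,\sqrt t)$ of maximal normal speed stays on the hypersurface, so its own speed is at least the maximal normal speed. Hence the integral is at most the length of the path which this point describes. That path is the segment from $(0,0)$ to $(1,1)$, of length $\sqrt2$. In general we choose, for each $t$, a point of $Z_{P_t}$ of maximal normal speed. This can be done semialgebraically, with complexity bounded in terms of $n,d$. The chosen point may jump, but only boundedly often, and between the jumps it describes a path of bounded length, because it moves in a compact space (Lemma~\ref{lem:Linfty}). Nothing needs to be known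 about the way in which the segment meets the discriminant.

\emph{Making short segments short.} The bound so obtained does not become small with the segment. For smallness we restrict to complex lines $L$. On $L\cong\mathbb{CP}^1$ the roots of a segment of binary forms from $a$ to $a+b$ stay within distance about $(\|b\|/\|a\|)^{1/d}$ of the roots of $a$. They move along boundedly many monotone arcs, so the paths of the roots are not only close to the roots of $a$ but also short. By Crofton's formula, averaging over all $L$ controls the $L^1$-norm of the speed (Lemma~\ref{lem:L1}). Interpolation between $L^1$ and $L^\infty$ gives every $q<\infty$, and the exponent $1/(dq)$.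

\section{Conventions and tools}

\subsection{Notation}
Let $\mathbb S\subset\mathbb C^{n+1}$ be the unit sphere. We give $\mathbb{CP}^n$ the quotient metric of $\mathbb S$, of diameter $\pi/2$. Its K\"ahler form is $\omega$, its complex structure $J$, its Riemannian metric $\langle\cdot,\cdot\rangle$, and $T_{[z]}\mathbb{CP}^n\cong z^\perp$ for $z\in\mathbb S$. We write $\partial P=(\partial P/\partial z_0,\dots,\partial P/\partial z_n)$ and $dP(w)=\sum_j(\partial P/\partial z_j)w_j$. For $z\in\mathbb S$ the numbers $|P(z)|$ and $|\partial P(z)|$ depend only on $x=[z]$; we write $|P|(x)$ for the former. On $V$ we use $\|P\|=\max_{\mathbb S}|P|$ and also the Hermitian norm defining $\mathrm d_{\mathrm{FS}}$ on $P_{n,d}$, where again $\mathrm d_{\mathrm{FS}}$ is normalized to have diameter $\pi/2$: unit vectors $p,p'$ have $|\langle p,p'\rangle|=\cos\mathrm d_{\mathrm{FS}}([p],[p'])$. Other normalizations of the metrics change only constants. For $P\in V\setminus\{0\}$ let $\mu_P=\mu_{[P]}$. Constants $C,c>0$ may change from line to line; they depend only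 on $n$ and $d$, never on $q$.

Put
\[
\hat\Delta=\{P\in V:\ \partial P(z)=0\text{ for some }z\in\mathbb S\}.
\]
By Euler's identity $\sum z_j\,\partial P/\partial z_j=d\,P$, such a $z$ is a zero of $P$. So $\hat\Delta$ is the cone over $\Delta_{n,d}$ together with $0$. By elimination theory it is a closed complex algebraic subset of $V$. It is proper, since $\sum z_i^d\notin\hat\Delta$; hence it is nowhere dense. For $P\in V\setminus\hat\Delta$ the hypersurface $Z_P$ is smooth and $P$ is reduced. For such $P$, for $Q\in V$ and for $x=[z]\in Z_P$ with $z\in\mathbb S$, define the \emph{normal speed} and its maximum,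
\[
s_{P,Q}(x)=\frac{|Q(z)|}{|\partial P(z)|},\qquad S_P(Q)=\max_{x\in Z_P}s_{P,Q}(x).
\]
The projection $\{(P,x):x\in Z_P\}\to V\setminus\hat\Delta$ is a proper submersion, so it is locally trivial by Ehresmann's theorem. Hence $S_P(Q)$ is continuous on $(V\setminus\hat\Delta)\times V$.

\subsection{Wasserstein distances}
We use three immediate consequences of the definition. If $T_*\mu=\nu$, then $W_q(\mu,\nu)\le\|\mathrm d(x,T(x))\|_{L^q(\mu)}$. The distances $W_q$ increase with $q\in[1,\infty]$. If $f$ is $1$-Lipschitz, then $\int f\,d(\mu-\nu)\le W_1(\mu,\nu)$, because $\int (f(x)-f(y))\,d\pi\le\int\mathrm d(x,y)\,d\pi$ for every coupling $\pi$. We also use that on the compact space $\mathbb{CP}^n$ the distance $W_q$ metrizes weak convergence for $q<\infty$.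

\subsection{Semialgebraic tools}
A subset of $\mathbb R^k$ is semialgebraic if it is a finite union of sets defined by finitely many polynomial equations and strict inequalities; a map is semialgebraic if its graph is. We use the following facts (\cite{BCR}; \cite[Ch.~3 and 6]{vdD}).
\begin{itemize}
\item Tarski--Seidenberg: sets defined by first-order formulas over $\mathbb R$ with semialgebraic ingredients are semialgebraic.
\item Definable choice: if $E\subset\mathbb R^k\times\mathbb R^m$ is semialgebraic with projection $T$ to $\mathbb R^k$, there is a semialgebraic $\xi:T\to\mathbb R^m$ with graph in $E$.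
\item A semialgebraic function of one variable is, off finitely many points, locally $C^1$ with derivative of constant sign ($>0$, $<0$ or $=0$).
\item The fibers of a semialgebraic family have a uniformly bounded number of connected components.
\end{itemize}

\begin{lemma}\label{lem:mono}
Let $T\subset\mathbb R^k\times(0,1)$ and $\xi:T\to\mathbb R^m$ be semialgebraic. There is $K$ such that for every $p\in\mathbb R^k$ the fiber $T_p=\{t:(p,t)\in T\}$ is the union of at most $K$ points and at most $K$ open intervals, on each of which every coordinate of $\xi(p,\cdot)$ is $C^1$ and monotone.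
\end{lemma}

\begin{proof}
Let $M\subset T$ be the set of $(p,t)$ for which there is $\delta>0$ with $(t-\delta,t+\delta)\subset T_p$ such that on this interval each $\xi_i(p,\cdot)$ is $C^1$ with derivative everywhere $>0$, everywhere $<0$, or everywhere $0$. This is a first-order condition, so $M$ is semialgebraic. By the fact on functions of one variable $T_p\setminus M_p$ is finite. The numbers of components of $T_p\setminus M_p$ and of $M_p$ are bounded uniformly in $p$. On a component of the open set $M_p$ the sign of each $\dot\xi_i$ is locally constant, hence constant.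
\end{proof}

To apply this to curves in $\mathbb{CP}^n$ we embed
\[
\mathbb{CP}^n\hookrightarrow\mathrm{Herm}(n+1)=\mathbb R^m,\quad m=(n+1)^2,\qquad[z]\mapsto zz^*\quad(z\in\mathbb S).
\]
The image is a real algebraic submanifold; as $zz^*$ has Frobenius norm $1$, its coordinates in an orthonormal basis lie in $[-1,1]$. For $\dot z\perp z$ one finds $\|\dot zz^*+z\dot z^*\|_F^2=2|\dot z|^2+2\operatorname{Re}\big((z^*\dot z)^2\big)=2|\dot z|^2$. So the Fubini--Study speed of a curve is at most its Euclidean speed, and the embedding is $\sqrt2$-Lipschitz.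

\section{The measures of hypersurfaces}

\begin{lemma}\label{lem:integrability}
If $P\in V$ and $\|P\|=1$, then $\int_{\mathbb{CP}^n}|P|^{-1/d}\,d\mathrm{vol}\le C$.
\end{lemma}

\begin{proof}
A nonzero binary form $a$ of degree $d$ factors as
\begin{equation}\label{eq:factor}
a(z)=c\prod_{i=1}^d(z\wedge a_i),\qquad |a_i|=1,\quad z\wedge w=z_0w_1-z_1w_0 .
\end{equation}
On the unit sphere $|z\wedge a_i|=\sin\mathrm d([z],[a_i])\le1$, so $|c|\ge\|a\|$. By the inequality of arithmetic and geometric means, and since a circle of radius $r$ in $\mathbb{CP}^1$ has length $2\pi\sin r\cos r$,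
\[
\int_{\mathbb{CP}^1}|a|^{-1/d}\,dA\le\|a\|^{-1/d}\,\frac1d\sum_i\int_{\mathbb{CP}^1}\frac{dA(x)}{\sin\mathrm d(x,[a_i])}=\|a\|^{-1/d}\int_0^{\pi/2}\frac{2\pi\sin r\cos r}{\sin r}\,dr=2\pi\|a\|^{-1/d}.
\]
For general $n$ let $|P|(x_0)=1$ and use polar coordinates at $x_0$. The volume density is $\sin^{2n-1}r\cos r$ and the area density on a complex line $L\ni x_0$ is $\sin r\cos r$. So $d\mathrm{vol}=\sin^{2n-2}r\,dA_L\,d\sigma(L)$, where $\sigma$ is the Fubini--Study volume on the space $\mathbb{CP}^{n-1}$ of lines through $x_0$. Every such $L$ has $\|P|_L\|=1$, because $x_0\in L$. Hence the integral is at most $2\pi\,\sigma(\mathbb{CP}^{n-1})$.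
\end{proof}

Since $(\log s)^2\le Cs^{-1/d}$ for $0<s\le1$, the lemma shows that
\begin{equation}\label{eq:L2}
\|\log|P|\,\|_{L^2(\mathbb{CP}^n)}\le C\qquad\text{if }\|P\|=1 .
\end{equation}

\begin{lemma}\label{lem:measures}
\textup{(a)} For $P\in V\setminus\{0\}$ let $u_P=\log|P|$ on $\mathbb{CP}^n$. There is a constant $c_{n,d}>0$ such that for all $P\in V\setminus\{0\}$ and all real $f\in C^\infty(\mathbb{CP}^n)$, with $\Delta=\operatorname{div}\operatorname{grad}$,
\[
\int f\,d\mu_P=\frac1{\mathrm{vol}(\mathbb{CP}^n)}\int f\,d\mathrm{vol}+c_{n,d}\int u_P\,\Delta f\,d\mathrm{vol}.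
\]
\textup{(b)} The map $[P]\mapsto\mu_P$ is weakly continuous, hence $W_q$-continuous for $q<\infty$.\\
\textup{(c)} $c\,\mathrm d_{\mathrm{FS}}(P,P')\le W_1(\mu_P,\mu_{P'})$ for all $P,P'\in P_{n,d}$.
\end{lemma}

\begin{proof}
(a) Locally $u_P$ is $\log$ of the modulus of a holomorphic equation of $Z_P$ (with multiplicities) minus a multiple of $\log|z|$. So the Poincar\'e--Lelong formula gives $\frac i\pi\partial\bar\partial u_P=\sum m_i[Z_i]-\mathrm{const}\cdot\omega$. Test this against $f\,\omega^{n-1}/(n-1)!$. By Wirtinger's theorem $\omega^{n-1}/(n-1)!$ restricts to the volume form on complex hypersurfaces, and $i\partial\bar\partial f\wedge\omega^{n-1}$ is a positive constant times $\Delta f\,d\mathrm{vol}$. The constant in front of $\int f\,d\mathrm{vol}$ follows from $f=1$.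

(b) Let $P_k\to P$ with $\|P_k\|=\|P\|=1$. Then $u_{P_k}\to u_P$ pointwise off the null set $Z_P$, and $(u_{P_k})$ is bounded in $L^2$ by \eqref{eq:L2}. By Vitali's theorem $u_{P_k}\to u_P$ in $L^1$. By (a), $\int f\,d\mu_{P_k}\to\int f\,d\mu_P$ for smooth $f$, hence for continuous $f$ by density.

(c) The plan is to recover $\log|P|$ from $\mu_P$ via (a), then $|P|^2$, then $[P]$. Choose representatives with $\|P\|=1$ and $\int u_P=\int u_{P'}$, and put $w=u_P-u_{P'}$. For smooth real $h$ with $|h|\le1$ and mean $\bar h$ solve $\Delta f=h-\bar h$. The Green function satisfies $|\nabla_xG(x,y)|\le C\,\mathrm d(x,y)^{1-2n}$, which is integrable in $y$ uniformly in $x$, so $\mathrm{Lip}(f)\le C$. Since $\int w=0$, (a) gives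
\[
\int wh=\int w\,\Delta f=c_{n,d}^{-1}\int f\,d(\mu_P-\mu_{P'})\le C\,W_1(\mu_P,\mu_{P'}),
\]
and therefore $\|w\|_{L^1}\le C\,W_1(\mu_P,\mu_{P'})$.

Next we bound $\|P'\|$. By \eqref{eq:L2} for $P'/\|P'\|$ we have $\int u_{P'}\ge\mathrm{vol}(\mathbb{CP}^n)\log\|P'\|-C$, while $\int u_{P'}=\int u_P\le0$. So $\|P'\|\le M$ with $M$ depending on $n,d$ only. As $|e^a-e^b|\le\max(e^a,e^b)|a-b|$, applied with $a=2u_P$ and $b=2u_{P'}$, we get $\||P|^2-|P'|^2\|_{L^1}\le C\,W_1(\mu_P,\mu_{P'})$.

Finally let $(b_\alpha)$ be a basis of $V$ that is orthonormal for the Hermitian product defining $\mathrm d_{\mathrm{FS}}$, and let $p,p'$ be the coefficient vectors of $P,P'$. Then $|P|^2=\sum(pp^*)_{\alpha\beta}b_\alpha\overline{b_\beta}$. The linear map from Hermitian matrices $h$ to functions $\sum h_{\alpha\beta}b_\alpha\overline{b_\beta}$ on $\mathbb S$ is injective: a function of bidegree $(d,d)$ in $(z,\bar z)$ vanishing on $\mathbb S$ vanishes on $\mathbb C^{n+1}$ by homogeneity, hence identically as a polynomial in $z,\bar z$. Since the matrices form a finite-dimensional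 space, $\|pp^*-p'p'^*\|_F\le C\,W_1(\mu_P,\mu_{P'})$. With $\theta=\mathrm d_{\mathrm{FS}}(P,P')$, the orthogonal projection of $pp^*$ to the line $\mathbb R\,p'p'^*$ has norm $|p|^2\cos^2\theta$, so
\[
\|pp^*-p'p'^*\|_F\ge|p|^2\sqrt{1-\cos^4\theta}\ge|p|^2\sin\theta .
\]
As $|p|\ge c$ (because $\|P\|=1$) and $\theta\le\frac\pi2\sin\theta$, (c) follows.
\end{proof}

\section{Moving hypersurfaces}

The first lemma bounds the Wasserstein speed of a family of smooth hypersurfaces by the normal speed. The difficulty is that a flow carrying $Z_{P_s}$ to $Z_{P_t}$ has to carry volume to volume. The \emph{normal} flow does so because the hypersurfaces are complex and $\omega$ is closed.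

\begin{lemma}\label{lem:transport}
Let $t\mapsto P_t\in V\setminus\hat\Delta$ be smooth on an open interval. For $q\in[1,\infty]$ the function $r\mapsto\|s_{P_r,\dot P_r}\|_{L^q(\mu_{P_r})}$ is continuous, and for $s\le t$
\[
W_q(\mu_{P_s},\mu_{P_t})\le\int_s^t\|s_{P_r,\dot P_r}\|_{L^q(\mu_{P_r})}\,dr .
\]
\end{lemma}

\begin{proof}
Let $Z_t=Z_{P_t}$ and $\mathcal Z=\{(t,x):x\in Z_t\}$, a manifold which is proper over the interval. For $x=[z]\in Z_t$, $z\in\mathbb S$, put
\[
v_t(x)=-\frac{\dot P_t(z)\,\overline{\partial P_t(z)}}{|\partial P_t(z)|^2}.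
\]
By Euler's identity $v_t(x)\in z^\perp$. Replacing $z$ by $e^{i\theta}z$ multiplies $\dot P_t(z)$ by $e^{id\theta}$ and $\overline{\partial P_t(z)}$ by $e^{-i(d-1)\theta}$, hence the expression by $e^{i\theta}$; so $v_t(x)$ is a well-defined tangent vector at $x$. It is orthogonal to $T_xZ_t=\ker dP_t|_{z^\perp}$, and $|v_t|=s_{P_t,\dot P_t}$. Since $\dot P_t+dP_t(v_t)=0$, the field $X=\partial_t+v_t$ is tangent to $\mathcal Z$. By properness its flow exists and gives diffeomorphisms $\varphi_{s,t}:Z_s\to Z_t$.

\emph{These preserve the restriction of $\omega^{n-1}$.} This is trivial for $n=1$. For $n\ge2$ let $\Omega$ be the pullback of $\omega^{n-1}$ to $\mathcal Z$, $i_t:Z_t\to\mathcal Z$ the inclusion, and $\Theta$ the flow of $X$, so that $i_t\circ\varphi_{s,t}=\Theta_{t-s}\circ i_s$. Since $d\Omega=0$, Cartan's formula gives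
\[
\frac{d}{dt}\,\varphi_{s,t}^*i_t^*\Omega=i_s^*\Theta_{t-s}^*\,d\,\iota_X\Omega=d\,\varphi_{s,t}^*(i_t^*\iota_X\Omega).
\]
Here $i_t^*\iota_X\Omega=(n-1)\,\omega(v_t,\cdot)|_{TZ_t}\wedge\omega^{n-2}=0$. Indeed, for $w\in TZ_t$ we have $\omega(v_t,w)=\langle Jv_t,w\rangle=0$, because $Z_t$ is a complex submanifold and so $Jv_t$ is normal to $Z_t$ along with $v_t$.

By Wirtinger's theorem $\omega^{n-1}/(n-1)!$ restricts to the volume form of $Z_t$, so $(\varphi_{s,t})_*\mu_{P_s}=\mu_{P_t}$. In particular
\[
\|s_{P_r,\dot P_r}\|_{L^q(\mu_{P_r})}=\|s_{P_r,\dot P_r}\circ\varphi_{s,r}\|_{L^q(\mu_{P_s})},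
\]
which is continuous in $r$. Finally $\mathrm d(x,\varphi_{s,t}(x))\le\int_s^ts_{P_r,\dot P_r}(\varphi_{s,r}(x))\,dr$, and Minkowski's inequality in $L^q(\mu_{P_s})$ gives the claim.
\end{proof}

The second lemma is the inequality seen in the example $xy=t$.

\begin{lemma}[Key inequality]\label{lem:key}
Let $P_t\in V\setminus\hat\Delta$ and $x_t\in Z_{P_t}$ be curves defined near $t_0$ and differentiable at $t_0$. Then $s_{P_{t_0},\dot P_{t_0}}(x_{t_0})\le|\dot x_{t_0}|_{\mathrm{FS}}$.
\end{lemma}

\begin{proof}
Lift $x_t=[z_t]$ with $z_t\in\mathbb S$ differentiable at $t_0$. The Hermitian product of $\dot z_{t_0}$ with $z_{t_0}$ is purely imaginary, say $i\beta$. Multiplying $z_t$ by $e^{-i\beta(t-t_0)}$ we may assume $\dot z_{t_0}\perp z_{t_0}$, so that $|\dot z_{t_0}|=|\dot x_{t_0}|_{\mathrm{FS}}$. Differentiating $P_t(z_t)=0$ at $t_0$,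
\[
|\dot P_{t_0}(z_{t_0})|=|dP_{t_0}(\dot z_{t_0})|\le|\partial P_{t_0}(z_{t_0})|\,|\dot x_{t_0}|_{\mathrm{FS}}.\qedhere
\]
\end{proof}

\section{Uniform estimates on segments}

For $A,B\in V$ put $P_t=(1-t)A+tB$ and $Q=B-A=\dot P_t$. If $B\notin\hat\Delta$, then $P_t\notin\hat\Delta$ for all but finitely many $t\in[0,1]$: some polynomial vanishing on $\hat\Delta$ is nonzero at $B$, and along the segment it is a nonzero polynomial in $t$. The endpoint $A$ is arbitrary.

\subsection{The $L^\infty$-length}

\begin{lemma}\label{lem:Linfty}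
There is $C_1=C_1(n,d)$ such that $\int_0^1S_{P_t}(Q)\,dt\le C_1$ for all $A\in V$ and $B\in V\setminus\hat\Delta$.
\end{lemma}

\begin{proof}
We select a point of maximal normal speed semialgebraically, with $A$ and $B$ as parameters; this makes the bound uniform. Let $T=\{(A,B,t):t\in(0,1),\ P_t\notin\hat\Delta\}$. The set of all $(A,B,t,x)$ with $(A,B,t)\in T$, $x\in Z_{P_t}$ and $s_{P_t,Q}(x)=S_{P_t}(Q)$ is semialgebraic: after clearing denominators, the last condition says that $|Q(z)|^2|\partial P_t(w)|^2\ge|Q(w)|^2|\partial P_t(z)|^2$ for all zeros $w\in\mathbb S$ of $P_t$, where $x=[z]$, $z\in\mathbb S$. The set projects onto $T$, since maxima are attained. By definable choice there is a semialgebraic map $\xi:T\to\mathbb{CP}^n\subset\mathbb R^m$ selecting such a point $x$.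

Fix $A$ and $B\notin\hat\Delta$. By Lemma~\ref{lem:key}, wherever $\xi(A,B,\cdot)$ is differentiable,
\[
S_{P_t}(Q)=s_{P_t,Q}(\xi)\le|\dot\xi|_{\mathrm{FS}}\le\sum_{i\le m}|\dot\xi_i| .
\]
By Lemma~\ref{lem:mono} there is $K=K(n,d)$, independent of $(A,B)$, such that at most $K$ open intervals cover all but finitely many $t\in(0,1)$, and on each of them every $\xi_i$ is $C^1$ and monotone with values in $[-1,1]$. On each interval $\int|\dot\xi_i|\,dt\le2$. Hence $C_1=2mK$ works.
\end{proof}

The selected point may jump between the intervals; only its motion on the intervals matters.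

\subsection{Crofton's formula}
Let $\Lambda$ be the space of complex lines in $\mathbb{CP}^n$ with its $U(n+1)$-invariant probability $dL$; it is a point if $n=1$.

\begin{lemma}\label{lem:crofton}
Let $P\in V\setminus\hat\Delta$ and $Z=Z_P$. For Borel $f\ge0$ on $Z$,
\[
\int f\,d\mu_P=\frac1d\int_\Lambda\sum_{x\in Z\cap L}f(x)\,dL .
\]
\end{lemma}

\begin{proof}
For $n=1$ both sides equal $\frac1d\sum_{x\in Z}f(x)$. Let $n\ge2$, and let $Z$ be any smooth hypersurface, of any degree. The set $I_Z=\{(x,L):x\in Z\cap L\}$ is a $\mathbb{CP}^{n-1}$-bundle over $Z$, and $\dim_{\mathbb R}I_Z=4(n-1)=\dim_{\mathbb R}\Lambda$. Use invariant Riemannian metrics on $\Lambda$ and on the manifold of all incident pairs $(x,L)$. The area formula for $I_Z\to\Lambda$ and the coarea formula for the submersion $I_Z\to Z$ give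
\[
\int_\Lambda\sum_{x\in Z\cap L}f(x)\,dL=\int_Zf\,\kappa\,d\mathcal H^{2n-2},
\]
where $\kappa(x)$ is, up to a constant factor, the integral over the fiber of a ratio of Jacobians. The tangent space of $I_Z$ at $(x,L)$ is the preimage of $T_xZ$ in the tangent space of the full incidence manifold. So $\kappa(x)$ depends only on $(x,T_xZ)$, in a $U(n+1)$-invariant way. As $U(n+1)$ acts transitively on pairs (point, complex tangent hyperplane), $\kappa$ is a universal constant. For $Z$ a hyperplane and $f=1$ the left side is $1$, since almost every line meets $Z$ in one point; so $\kappa=1/\mathrm{vol}(\mathbb{CP}^{n-1})$. For $Z=Z_P$ we have $\mu_P=\frac1{d\,\mathrm{vol}(\mathbb{CP}^{n-1})}\mathcal H^{2n-2}\llcorner Z$, and the formula follows.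
\end{proof}

\subsection{The $L^1$-length}
By Crofton's formula the $L^1$-norm of the normal speed is an average over lines $L$ of the sum of the normal speeds at the points of $Z_{P_t}\cap L$. By the key inequality this sum is at most the sum of the speeds of the roots of $P_t|_L$. So it suffices to bound the lengths of the paths of these roots on almost every line, with a bound that is integrable over the lines. We write $\|A|_L\|$ for the maximum of $|A|$ on $L$.

\begin{lemma}\label{lem:L1}
There is $C_2=C_2(n,d)$ such that, if $\|A\|=1$, $B\notin\hat\Delta$ and $\varepsilon=\|B-A\|$, then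
\[
\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}\,dt\le C_2\,\varepsilon^{1/d}.
\]
If $n=1$, moreover $\int_0^1S_{P_t}(Q)\,dt\le C_2\,\varepsilon^{1/d}$.
\end{lemma}

\begin{proof}
If $\varepsilon=0$, then $Q=0$ and both integrals vanish; let $\varepsilon>0$.

\emph{Lines on which $A$ is small are rare.} For $L\in\Lambda$ we have $|A|(x)\le\|A|_L\|$ on $L$. So $\|A|_L\|^{-1/d}$ is at most the mean of $|A|^{-1/d}$ over $L$ (both are $\infty$ if $A|_L\equiv0$). By invariance the average over $L\in\Lambda$ of the means over $L$ is the mean over $\mathbb{CP}^n$. Lemma~\ref{lem:integrability} gives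
\begin{equation}\label{eq:avg}
\int_\Lambda\|A|_L\|^{-1/d}\,dL\le\frac1{\mathrm{vol}(\mathbb{CP}^n)}\int_{\mathbb{CP}^n}|A|^{-1/d}\,d\mathrm{vol}\le C .
\end{equation}
In particular $A|_L\not\equiv0$ for almost every $L$.

\emph{Generic lines.} We claim that for almost every $L$ the form $B|_L$ has $d$ simple roots. For $n=1$ this is the assumption $B\notin\hat\Delta$. For $n\ge2$ the kernel of the differential of $I_{Z_B}\to\Lambda$ at $(x,L)$ is $T_xL\cap T_xZ_B$. So $L$ is a regular value if and only if no $x\in Z_B\cap L$ has $T_xL\subset T_xZ_B$, that is, if and only if $B|_L$ has $d$ simple roots; Sard's theorem gives the claim. For such $L$ the discriminant of $P_t|_L$ is a polynomial in $t$ that is nonzero at $t=1$, so $P_t|_L$ has $d$ simple roots for all but finitely many $t$. Fix $L$ with these properties and with $A|_L\not\equiv0$. Identify $L\cong\mathbb{CP}^1$ unitarily, and put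
\[
a=A|_L,\qquad b=Q|_L,\qquad\eta=\varepsilon/\|a\|,
\]
so that $P_t|_L=a+tb$ and $\|b\|\le\varepsilon$.

\emph{One line: the roots trace boundedly many monotone arcs.} On the semialgebraic set of $(a,b,t)$ with $t\in(0,1)$ and $a+tb$ having $d$ distinct roots, definable choice gives a semialgebraic ordering $(x_1,\dots,x_d)$ of the roots. Apply Lemma~\ref{lem:mono} to all coordinates $x_{j,i}$, $i\le4$, of all $x_j$ in $\mathrm{Herm}(2)=\mathbb R^4$, and let $K'=K'(d)$ be the resulting bound. As $L\subset\mathbb{CP}^n$ is isometrically embedded, Lemma~\ref{lem:key} gives for all but finitely many $t$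
\begin{equation}\label{eq:line1}
\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\le\sum_j|\dot x_j(t)|_{\mathrm{FS}}\le\sum_{j,i}|\dot x_{j,i}(t)| .
\end{equation}

\emph{One line: the arcs are short.} If $x\in L$ and $P_t(x)=0$, then $|a|(x)=t|b|(x)\le\varepsilon$. With the factorization \eqref{eq:factor}, $|a|(x)\ge\|a\|\,(\min_i\sin\mathrm d(x,[a_i]))^d$, so $\min_i\sin\mathrm d(x,[a_i])\le\eta^{1/d}$. Suppose first $\eta\le1$. Then all roots at all times lie in the union of $d$ closed balls of radius $\frac\pi2\eta^{1/d}$. The embedding is $\sqrt2$-Lipschitz, so each coordinate $x_{j,i}$ takes values in a union of $d$ real intervals of length at most $\sqrt2\,\pi\,\eta^{1/d}$. On an interval of $t$ where $x_{j,i}$ is $C^1$ and monotone, $\int|\dot x_{j,i}|\,dt$ is the length of its image. The image is connected and contained in the union, so its length is at most $\sqrt2\,\pi d\,\eta^{1/d}$. If $\eta>1$, the image lies in $[-1,1]$ and has length at most $2\le2\eta^{1/d}$. Summing over at most $K'$ intervals and over all $i,j$, \eqref{eq:line1} yields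
\begin{equation}\label{eq:line2}
\int_0^1\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\,dt\le C\,\eta^{1/d}=C\,\varepsilon^{1/d}\,\|A|_L\|^{-1/d}.
\end{equation}
For $n=1$ we have $L=\mathbb{CP}^1$ and $\|A|_L\|=1$, and $S_{P_t}(Q)\le\sum_xs_{P_t,Q}(x)$; this is the second claim.

\emph{Integration over lines.} Let $U\subset(0,1)\times\Lambda$ be the open set of $(t,L)$ such that $P_t\notin\hat\Delta$ and $P_t|_L$ has $d$ simple roots. Simple roots vary continuously, so on $U$ the integrand of \eqref{eq:line2} is continuous in $(t,L)$. For almost every $L$ the slice of the complement of $U$ is finite, so the complement is null, and for almost every $t$ its slice in $\Lambda$ is null. So Tonelli's theorem applies, and Lemma~\ref{lem:crofton}, \eqref{eq:line2} and \eqref{eq:avg} give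
\[
\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}\,dt=\frac1d\int_\Lambda\int_0^1\sum_{x\in Z_{P_t}\cap L}s_{P_t,Q}(x)\,dt\,dL\le C\varepsilon^{1/d}\int_\Lambda\|A|_L\|^{-1/d}\,dL\le C\varepsilon^{1/d}.\qedhere
\]
\end{proof}

\section{Proof of Theorem \ref{thm:A}}

\begin{proposition}\label{prop:segment}
Let $\|A\|=1$, $B\notin\hat\Delta$, $\varepsilon=\|A-B\|<1$ and $1\le q<\infty$. Then $W_q^{\mathrm{in}}([A],[B])\le C\varepsilon^{1/(dq)}$. If $n=1$, then $W_q^{\mathrm{in}}([A],[B])\le C\varepsilon^{1/d}$.
\end{proposition}

\begin{proof}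
Since $\varepsilon<1$, $P_t\ne0$ on $[0,1]$. Let $g(t)=\|s_{P_t,Q}\|_{L^q(\mu_{P_t})}$; by Lemma~\ref{lem:transport} it is defined and continuous off finitely many exceptional times, those with $P_t\in\hat\Delta$. From $\|f\|_{L^q}\le\|f\|_{L^1}^{1/q}\|f\|_{L^\infty}^{1-1/q}$, H\"older's inequality in $t$, and Lemmas~\ref{lem:Linfty} and~\ref{lem:L1},
\[
\int_0^1g\,dt\le\Big(\int_0^1\|s_{P_t,Q}\|_{L^1(\mu_{P_t})}\,dt\Big)^{1/q}\Big(\int_0^1S_{P_t}(Q)\,dt\Big)^{1-1/q}\le\max(C_1,C_2)\,\varepsilon^{1/(dq)} .
\]
If $n=1$, then $\int_0^1g\,dt\le\int_0^1S_{P_t}(Q)\,dt\le C_2\varepsilon^{1/d}$ directly. It remains to show $W_q^{\mathrm{in}}([A],[B])\le\int_0^1g\,dt$.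

By Lemma~\ref{lem:transport}, $W_q(\mu_{P_s},\mu_{P_t})\le\int_s^tg$ if $[s,t]$ contains no exceptional time. The left side is continuous in $s,t\in[0,1]$ by Lemma~\ref{lem:measures}(b) --- here $q<\infty$ is used --- so with the triangle inequality the estimate holds for all $0\le s\le t\le1$. As in the first example of Section~\ref{subsec:idea}, $g$ need not be in $L^q$, so we reparametrize. For $\kappa>0$ let $\tau(t)=\int_0^t(\kappa+g)$, a homeomorphism of $[0,1]$ onto $[0,\tau(1)]$, with inverse $\sigma$. Then $W_q(\mu_{P_{\sigma(a)}},\mu_{P_{\sigma(b)}})\le|a-b|$. Rescaled to $[0,1]$, the curve $[P_{\sigma(\cdot)}]$ joins $[A]$ to $[B]$ and is $\tau(1)$-Lipschitz in $W_q$. So it is $q$-absolutely continuous, of length at most $\tau(1)=\kappa+\int_0^1g$. Let $\kappa\to0$.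
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
\emph{Upper bound.} Put $\beta=1/(dq)$, or $\beta=1/d$ if $n=1$. By scaling, Proposition~\ref{prop:segment} gives
\[
W_q^{\mathrm{in}}([A],[B])\le C\,(\|A-B\|/\|A\|)^{\beta}\qquad\text{whenever }B\notin\hat\Delta,\ \|A-B\|<\|A\| .
\]
Let $P_0,P_1\in P_{n,d}$ and $\delta=\mathrm d_{\mathrm{FS}}(P_0,P_1)$. Representatives $p_0,p_1$ of Hermitian norm $1$ with product $\cos\delta$ have $|p_0-p_1|=2\sin(\delta/2)\le\delta$. Dividing both by $\|p_0\|$ we obtain representatives $A_0,A_1$ with $\|A_0\|=1$ and $\|A_0-A_1\|\le C_5\delta$, where $C_5=C_5(n,d)$. Suppose $C_5\delta\le\frac12$, so that $\|A_1\|\ge\frac12$. Both $A_0$ and $A_1$ may lie in $\hat\Delta$, so we go through a nearby generic point. As $\hat\Delta$ is nowhere dense, there is $B\notin\hat\Delta$ with $\varepsilon'=\|B-A_1\|$ arbitrarily small, and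
\[
W_q^{\mathrm{in}}(P_0,P_1)\le W_q^{\mathrm{in}}([A_0],[B])+W_q^{\mathrm{in}}([A_1],[B])\le C(C_5\delta+\varepsilon')^{\beta}+C(2\varepsilon')^{\beta}.
\]
Letting $\varepsilon'\to0$ gives $W_q^{\mathrm{in}}(P_0,P_1)\le C\delta^{\beta}$, with $C$ independent of $q$ because $0<\beta\le1$. If $C_5\delta>\frac12$, divide a Fubini--Study geodesic from $P_0$ to $P_1$ into at most $\pi C_5+1$ steps of length at most $1/(2C_5)$. This bounds $W_q^{\mathrm{in}}(P_0,P_1)$ by a constant, while $\delta^\beta\ge\min(1,1/(2C_5))$.

\emph{Lower bound.} $W_q^{\mathrm{in}}\ge W_q\ge W_1$, and Lemma~\ref{lem:measures}(c) applies.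

\emph{Compactness.} $W_q^{\mathrm{in}}$ is symmetric and satisfies the triangle inequality (concatenate curves); by the two bounds it is finite and positive off the diagonal. So it is a metric, and by the upper bound the identity $(\mathbb{CP}^N,\mathrm d_{\mathrm{FS}})\to(P_{n,d},W_q^{\mathrm{in}})$ is a continuous surjection from a compact space. Hence $(P_{n,d},W_q^{\mathrm{in}})$ is compact, and by the lower bound the identity is a homeomorphism.

\emph{No exponent exceeds $1/d$.} Let $P_0=z_1^d$ and $P_\varepsilon=z_1^d-\varepsilon z_0^d$, so that $\mathrm d_{\mathrm{FS}}(P_0,P_\varepsilon)$ is comparable to $\varepsilon$ for small $\varepsilon>0$. The function $f=\mathrm d(\cdot,\{z_1=0\})$ is $1$-Lipschitz, vanishes on the support of $\mu_{P_0}$, and satisfies $\sin f=|z_1|/|z|$. The zero set of $P_\varepsilon$ is the union of the hyperplanes $z_1=\zeta\varepsilon^{1/d}z_0$, $\zeta^d=1$, so there $\sin f=\varepsilon^{1/d}|z_0|/|z|$. Hence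
\[
W_q^{\mathrm{in}}(P_0,P_\varepsilon)\ge W_1(\mu_{P_0},\mu_{P_\varepsilon})\ge\int f\,d\mu_{P_\varepsilon}\ge\varepsilon^{1/d}\int\frac{|z_0|}{|z|}\,d\mu_{P_\varepsilon}\ge c\,\varepsilon^{1/d};
\]
the last step holds for small $\varepsilon$ because the integral tends to $\int\frac{|z_0|}{|z|}\,d\mu_{P_0}>0$ by Lemma~\ref{lem:measures}(b).
\end{proof}

For $n\ge2$ and $q>1$ the argument leaves a gap between the exponents $1/(dq)$ and $1/d$.

\section{Proof of Theorem \ref{thm:B}}

For $q=\infty$ interpolation gives nothing, and Lemma~\ref{lem:Linfty} bounds lengths without making them small. Instead of segments we use better paths. Suppose that a fixed number of points on $Z_P$ controlled $S_P(Q)$ for \emph{all} $Q$ at once. Then, by the key inequality, the $W_\infty$-length of a path of polynomials would be bounded by the Euclidean length of the joint path of the polynomial and these points. Short joint paths would then be supplied by semialgebraic geometry. Such points exist.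

\subsection{Fekete points}
Let $P\in V\setminus\hat\Delta$. For $x=[z]\in Z_P$, $z\in\mathbb S$, let $e_x\in V^*$, $e_x(Q)=Q(z)/|\partial P(z)|$; it is defined up to a phase, and $|e_x(Q)|=s_{P,Q}(x)$. All $e_x$ annihilate $P$. They span the $N$-dimensional annihilator of $P$: if $Q\in V$ vanishes on $Z_P$, then $P$ divides $Q$ because $P$ is reduced, so $Q\in\mathbb CP$. Choose $(x_1,\dots,x_N)\in Z_P^N$ maximizing $|e_{x_1}\wedge\dots\wedge e_{x_N}|$; the maximum is positive. By Cramer's rule every $e_x$ equals $\sum\lambda_ie_{x_i}$, where $|\lambda_i|$ is the ratio of the values of this expression with $x_i$ replaced by $x$ and without replacement, so $|\lambda_i|\le1$. Hence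
\begin{equation}\label{eq:fekete}
S_P(Q)\le\sum_{i=1}^Ns_{P,Q}(x_i)\qquad\text{for all }Q\in V .
\end{equation}

Let $V_1$ be the unit sphere of $V$ for the Hermitian norm defining $\mathrm d_{\mathrm{FS}}$. The number $|e_{x_1}\wedge\dots\wedge e_{x_N}|$ is a semialgebraic function of $(P,x_1,\dots,x_N)$. So by definable choice the points $x_i(P)$, $P\in V_1\setminus\hat\Delta$, can be chosen semialgebraic in $P$. Let $\Gamma\subset V\times(\mathbb R^m)^N$ be the graph of $P\mapsto(x_1(P),\dots,x_N(P))$ over $V_1\setminus\hat\Delta$, a bounded semialgebraic set, and let $\pi:V\times(\mathbb R^m)^N\to V$ be the projection.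

\subsection{Short paths in $\Gamma$}
We use the following theorem \cite{K,KP}: \emph{every bounded semialgebraic set $\Gamma$ is a finite union of semialgebraic sets $\Gamma_j$ such that, for some $C$, any $a,b\in\Gamma_j$ are joined by a rectifiable arc in $\Gamma_j$ of length at most $C|a-b|$.} Apply it to our $\Gamma$, with all $\Gamma_j$ nonempty.

\begin{lemma}\label{lem:closures}
For each $j$ and all $a,b\in\overline{\Gamma_j}$ one has $W_\infty^{\mathrm{in}}([\pi a],[\pi b])\le C|a-b|$.
\end{lemma}

\begin{proof}
\emph{Curves in $\Gamma$.} Let $a_t=(P_t,x_{1,t},\dots,x_{N,t})\in\Gamma$, $t\in[0,1]$, be Lipschitz. We claim that $t\mapsto\mu_{P_t}$ is $W_\infty$-Lipschitz with metric derivative at most $N|\dot a_t|$ almost everywhere. The curve $P_t$ stays in a compact subset of the open set $V\setminus\hat\Delta$, so for $t'$ close to $t$ the segment from $P_t$ to $P_{t'}$ stays in a fixed compact subset. Lemma~\ref{lem:transport} on the segment and the continuity of $S$ show that $\mu_{P_t}$ is $W_\infty$-Lipschitz. At points of differentiability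 of $a_t$, since $S_P(hQ)=|h|S_P(Q)$,
\[
W_\infty(\mu_{P_t},\mu_{P_{t+h}})\le\int_0^1S_{P_t+r(P_{t+h}-P_t)}(P_{t+h}-P_t)\,dr=|h|\,\big(S_{P_t}(\dot P_t)+o(1)\big).
\]
By \eqref{eq:fekete} and Lemma~\ref{lem:key}, $S_{P_t}(\dot P_t)\le\sum_i|\dot x_{i,t}|_{\mathrm{FS}}\le N|\dot a_t|$ there. This proves the claim. Applied to the arcs of the decomposition, parametrized proportionally to arclength, it gives the lemma for $a,b\in\Gamma_j$.

\emph{Closures.} Given $a\in\overline{\Gamma_j}$ we look for $a_k\in\Gamma_j$ with $a_k\to a$ and $W_\infty^{\mathrm{in}}([\pi a_k],[\pi a])\to0$. If $a\in\Gamma_j$, take $a_k=a$. Otherwise choose $a_k\in\Gamma_j$ with $a_k\to a$ and $|a_{k+1}-a_k|\le2^{-k}$. Concatenate arcs in $\Gamma_j$ from $a_k$ to $a_{k+1}$, from $a_{k+1}$ to $a_{k+2}$, and so on. The result has positive length at most $C2^{-k}$ and converges to $a$. Parametrize it on $[0,1)$ proportionally to arclength. By the claim the curve of measures is $W_\infty$-Lipschitz on $[0,1)$ with constant at most $C2^{-k}$. By Lemma~\ref{lem:measures}(b) the measures converge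 weakly to $\mu_{\pi a}$; here $\pi a\in V_1$ is nonzero. Now $W_\infty$ is weakly lower semicontinuous: a limit of couplings supported in $\{\mathrm d\le\rho_k\}$ with $\rho_k\to\rho$ is a coupling supported in $\{\mathrm d\le\rho\}$. So the curve completed by the endpoint $[\pi a]$ is $W_\infty$-Lipschitz with the same constant, and $W_\infty^{\mathrm{in}}([\pi a_k],[\pi a])\le C2^{-k}\to0$. With such sequences for $a$ and for $b$, use the triangle inequality and let $k\to\infty$ in $W_\infty^{\mathrm{in}}([\pi a_k],[\pi b_k])\le C|a_k-b_k|$.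
\end{proof}

\subsection{The H\"older bound}

\begin{proof}[Proof of Theorem \ref{thm:B}]
A $W_\infty$-Lipschitz curve is $W_q$-Lipschitz with at most the same metric derivative, so $W_q^{\mathrm{in}}\le W_\infty^{\mathrm{in}}$. Clearly $W_\infty^{\mathrm{in}}$ is symmetric, satisfies the triangle inequality, and is at least $W_1$, hence positive off the diagonal by Lemma~\ref{lem:measures}(c).

\emph{Finite diameter.} The set $V_1\setminus\hat\Delta$ is dense in $V_1$ and $\bigcup_j\pi(\overline{\Gamma_j})$ is compact, so $\bigcup_j\pi(\overline{\Gamma_j})=V_1$. The set $V\setminus\hat\Delta$ is connected, being the complement of a proper complex algebraic subset, so any two points in it are joined by a piecewise smooth path in it, which by Lemma~\ref{lem:transport} is $W_\infty$-Lipschitz and of finite $W_\infty$-length. Join one point of each $\pi(\Gamma_j)$ to one point of each other. With Lemma~\ref{lem:closures}, and since there are finitely many bounded sets $\Gamma_j$, $W_\infty^{\mathrm{in}}$ has finite diameter $D$.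

\emph{H\"older bound.} On the compact semialgebraic set $\overline{\Gamma_i}\times\overline{\Gamma_j}$ consider, in coefficient vectors,
\[
f(a,b)=\|\pi a(\pi a)^*-\pi b(\pi b)^*\|_F=\sqrt2\,\sin\mathrm d_{\mathrm{FS}}([\pi a],[\pi b]).
\]
If $f$ has no zero, then $f\ge c$ and $W_\infty^{\mathrm{in}}([\pi a],[\pi b])\le D\le Cf(a,b)^{\alpha_{ij}}$ with $\alpha_{ij}=1$. Otherwise the {\L}ojasiewicz inequality \cite[Cor.~2.6.7]{BCR}, comparing $f$ with the distance to its zero set, gives $\alpha_{ij}>0$ and, for each $(a,b)$, a pair $(a',b')\in\overline{\Gamma_i}\times\overline{\Gamma_j}$ with $[\pi a']=[\pi b']$ and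
\[
|a-a'|+|b-b'|\le Cf(a,b)^{\alpha_{ij}} .
\]
By Lemma~\ref{lem:closures},
\[
W_\infty^{\mathrm{in}}([\pi a],[\pi b])\le W_\infty^{\mathrm{in}}([\pi a],[\pi a'])+W_\infty^{\mathrm{in}}([\pi b'],[\pi b])\le Cf(a,b)^{\alpha_{ij}} .
\]
Let $\alpha$ be the minimum of the finitely many $\alpha_{ij}$. Any two points of $P_{n,d}$ have the form $[\pi a],[\pi b]$ with $a\in\overline{\Gamma_i}$, $b\in\overline{\Gamma_j}$ for some $i,j$. As $f\le\sqrt2$ and $\sin\theta\le\theta$, we get $W_\infty^{\mathrm{in}}\le C\,\mathrm d_{\mathrm{FS}}^\alpha$. Since $W_\infty^{\mathrm{in}}\ge W_1$, the example at the end of the proof of Theorem~\ref{thm:A} forces $\alpha\le1/d$. Compactness follows as there: the identity from $(\mathbb{CP}^N,\mathrm d_{\mathrm{FS}})$ is a continuous surjection onto the metric space $(P_{n,d},W_\infty^{\mathrm{in}})$.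
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste, and Roy, \emph{Real Algebraic Geometry}.

\bibitem{vdD} van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{K} Kurdyka, \emph{On a subanalytic stratification satisfying a Whitney property with exponent $1$}, LNM 1524 (1992), 316--322.

\bibitem{KP} Kurdyka and Parusi\'nski, \emph{Quasi-convex decomposition in o-minimal structures}, Adv. Stud. Pure Math. 43 (2006).

\bibitem{PR} Adam Parusi\'nski and Armin Rainer, \emph{Perturbation theory of polynomials and linear operators}, arXiv:2308.01299 (2023).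

\end{thebibliography}
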